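\title{The golden Thompson group of the circle has no distorted elements of infinite order}

\begin{abstract}
Let $\tau=(\sqrt5-1)/2$ and let $F_\tau$ be the group of piecewise-linear homeomorphisms of the circle $\mathbb R/\mathbb Z$ that have slopes in $\tau^{\mathbb Z}$ and break points in $\mathbb Z[\tau]/\mathbb Z$ and that preserve $\mathbb Z[\tau]/\mathbb Z$. We show that every element of infinite order of $F_\tau$ is undistorted, with a lower bound for the stable word length that depends only on the generating set. The main tool is a subadditive function $V$ on $F_\tau$, the $L^1$-norm of a cocycle built from the Galois conjugation of $\mathbb Q(\sqrt5)$; it satisfies $V(R_\tau^n)=\sqrt5\,|n|$ for the rotation $R_\tau$. The same methods, together with a theorem of Banecki and Szarek, show that the distorted elements of infinite order of $\mathrm{PL}_+(\mathbb S^1)$ are the conjugates of irrational rotations, and they give undistortion in a family of groups defined over number fields.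
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{Distortion}
Let $\Gamma$ be a group generated by a finite set $S$, and let $l_S(g)$ be the least number of factors from $S\cup S^{-1}$ needed to write $g\in\Gamma$. For $f\in\Gamma$ the sequence $a_n=l_S(f^n)$ satisfies $a_{n+m}\le a_n+a_m$, so by Fekete's lemma the limit
\[
\ell_S^\infty(f)=\lim_{n\to\infty}\frac{l_S(f^n)}{n}
\]
exists and equals $\inf_n l_S(f^n)/n$. Following Gromov, $f$ is \emph{distorted} in $\Gamma$ if $\ell_S^\infty(f)=0$. Writing $f$ down $n$ times gives $l_S(f^n)\le n\,l_S(f)$, and distortion means that $\Gamma$ offers much shorter words for the powers of $f$. The condition does not depend on $S$, because $l_{S'}\le C\,l_S$ with $C=\max_{s\in S}l_{S'}(s)$ for any other finite generating set $S'$. An element $f$ of an arbitrary group $G$ is \emph{distorted in $G$} if it is distorted in some finitely generated subgroup of $G$ that contains it. Elements of finite order are distorted, since $l_S(f^n)$ is then bounded, so the interest lies in elements of infinite order.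

\subsection*{The group $F_\tau$ and the question}
Let $\mathbb S^1=\mathbb R/\mathbb Z$, and let $\mathrm{PL}_+(\mathbb S^1)$ be the group of orientation-preserving piecewise-linear homeomorphisms of $\mathbb S^1$; each has finitely many break points, that is, points where the two one-sided slopes differ. Let
\[
\tau=\frac{\sqrt5-1}{2},\qquad \varphi=\tau^{-1}=1+\tau,\qquad A=\mathbb Z[\tau]=\mathbb Z+\mathbb Z\tau .
\]
The ring $A$ is dense in $\mathbb R$, since it contains the powers $\tau^n\to0$, and $\tau$ is a unit of $A$. Let $F_\tau$ be the set of $f\in\mathrm{PL}_+(\mathbb S^1)$ whose break points lie in $A/\mathbb Z$, whose slopes are powers of $\tau$, and which satisfy $f(A/\mathbb Z)=A/\mathbb Z$. It is a group: a break point of $gf$ is a break point of $f$ or the preimage under $f$ of a break point of $g$, and a break point of $f^{-1}$ is the image under $f$ of a break point of $f$. The interval version of this group was introduced by Cleary; $F_\tau$ is its circle analogue, of the type of Thompson's group $T$. The rotation $R_a(x)=x+a$ lies in $F_\tau$ if and only if $a\in A$,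 and it is irrational when $a\in A\setminus\mathbb Z$. The following question comes from \cite{Dinamarca}.

\medskip
\noindent\textbf{Question.} Does $F_\tau$ contain a distorted element of infinite order?
\medskip

Two facts suggest that it does, and that $R_\tau$ is an example. First, by a theorem of Banecki and Szarek, all irrational rotations are distorted in $\mathrm{PL}_+(\mathbb S^1)$. Second, elements of $F_\tau$ are glued from affine maps $x\mapsto\tau^kx+c$ with $c\in A$, and in the group of these affine maps translations are strongly distorted. Indeed, let $g(x)=\tau x$ and $t(x)=x+1$, so that $g^ktg^{-k}(x)=x+\tau^k$. The numbers $\varphi$ and $-\tau$ are the roots of $X^2-X-1$, so $u_k=\varphi^k+(-\tau)^k$ satisfies $u_0=2$, $u_1=1$, $u_{k+1}=u_k+u_{k-1}$ and is an integer. Then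
\begin{equation}\label{eq:affine}
t^{u_k}=\big(g^{-k}tg^{k}\big)\big(g^{k}t^{(-1)^k}g^{-k}\big)
\end{equation}
has length at most $4k+2$ while $u_k$ grows exponentially. So $t$ is distorted, and so is its conjugate $gtg^{-1}$, the translation by $\tau$. Nevertheless the answer to the question is no.

\subsection*{Results}
Let $a\mapsto a'$ be the conjugation $\sqrt5\mapsto-\sqrt5$ of $\mathbb Q(\sqrt5)$. It is a ring automorphism of $A$, and
\[
\tau'=-\varphi,\qquad \tau\tau'=-1,\qquad \tau-\tau'=\sqrt5 .
\]
Represent the points of $\mathbb S^1$ by $[0,1)$, so that $f\in F_\tau$ becomes a bijection $\hat f$ of $[0,1)$. Cutting $[0,1)$ at the break points of $f$ and at $\hat f^{-1}(0)$ gives half-open intervals $I_1,\dots,I_r$ with $\hat f(x)=\tau^{k_i}x+c_i$ on $I_i$. Each $c_i$ lies in $A$: for a point $x\in A\cap I_i$, both $\hat f(x)$ and $\tau^{k_i}x$ lie in $A$. Define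
\begin{equation}\label{eq:V}
V(f)=\sum_{i=1}^r|c_i'|\cdot|\hat f(I_i)| ,
\end{equation}
where $|\hat f(I_i)|$ is the length of the image interval. Let $\mathrm{BR}(f)$ be the number of break points of $f$.

\begin{theorem}\label{thm:main}
Let $S\subset F_\tau$ be finite, $B=\max_S\mathrm{BR}$ and $v=\max_SV$.
\begin{enumerate}
\item[(1)] Every $f\in\langle S\rangle$ of infinite order satisfies
\[
\ell_S^\infty(f)\ \ge\ \min\Big(\frac1B,\frac{\sqrt5}{v}\Big)>0\qquad(1/0:=\infty),
\]
a bound independent of $f$. Hence $F_\tau$ has no distorted element of infinite order.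
\item[(2)] $V(R_\tau^n)=\sqrt5\,|n|$ for all $n\in\mathbb Z$. So $v>0$ and $l_S(R_\tau^n)\ge\sqrt5\,|n|/v$ whenever $R_\tau\in\langle S\rangle$.
\item[(3)] For $S=\{R_\tau\}$, the inequality in \textup{(2)} is an equality for every $n$, and the inequality in \textup{(1)} is an equality for $f=R_\tau^{\pm1}$.
\end{enumerate}
\end{theorem}

Thus the distorted elements of $F_\tau$ are exactly those of finite order, and $R_\tau$ is distorted in $\mathrm{PL}_+(\mathbb S^1)$ but not in $F_\tau$. Most of the proof works in all of $\mathrm{PL}_+(\mathbb S^1)$, and there it shows that the theorem of Banecki and Szarek accounts for all distortion.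

\begin{theorem}\label{thm:PL}
An element of infinite order $f\in\mathrm{PL}_+(\mathbb S^1)$ is distorted in $\mathrm{PL}_+(\mathbb S^1)$ if and only if it is conjugate in $\mathrm{PL}_+(\mathbb S^1)$ to an irrational rotation.
\end{theorem}

The ``if'' direction is the theorem of Banecki and Szarek, which we use only here. The function $V$ has analogues over other number fields, with an $L^p$-norm in place of the $L^1$-norm.

\begin{theorem}\label{thm:fields}
Let $K\subset\mathbb R$ be a number field, $\sigma:K\to\mathbb C$ a field embedding with $\{x\in K:\sigma(x)=x\}=\mathbb Q$, $p\in[1,\infty]$, and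
\[
\Lambda=\{\mu\in K_{>0}:|\sigma(\mu)|=\mu^{-1/p}\}\qquad(1/\infty=0).
\]
Let $G$ be the group of $f\in\mathrm{PL}_+(\mathbb S^1)$ with slopes in $\Lambda$ and $f(K/\mathbb Z)=K/\mathbb Z$. Then $G$ has no distorted element of infinite order. This applies to $K$ real quadratic with $\Lambda$ the group of all positive elements of norm $\pm1$ $(p=1)$, and to $K\subset\mathbb R$ cubic and not totally real with $\Lambda$ the group of all positive elements of norm $\pm1$ $(p=2)$.
\end{theorem}

Section~\ref{sec:strip} explains $V$ as an area and computes it for the powers of $R_\tau$. Sections~\ref{sec:breaks} and~\ref{sec:remove} reduce the general element to a rotation: either the number of break points of $f^n$ grows linearly, or the break points of $f$ can be removed by a change of coordinate. Section~\ref{sec:cocycle} proves the properties of $V$ in the generality needed for both Theorem~\ref{thm:main} and Theorem~\ref{thm:fields}. Theorem~\ref{thm:main} is proved in Section~\ref{sec:main}, independently of the other two theorems, which are proved in Section~\ref{sec:ext}.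

\section{The rotation $R_\tau$ and an area}\label{sec:strip}

To bound word lengths from below in all finitely generated subgroups at once, one looks for a quantity that each generator can increase only by a bounded amount. Call $\Phi:G\to[0,\infty)$ a \emph{length function} on the group $G$ if $\Phi(\mathrm{id})=0$, $\Phi(gf)\le\Phi(g)+\Phi(f)$ and $\Phi(f^{-1})=\Phi(f)$.

\begin{lemma}\label{lem:length}
Let $\Phi$ be a length function on $G$ and $S\subset G$ finite. Then $\Phi(g)\le(\max_S\Phi)\,l_S(g)$ for all $g\in\langle S\rangle$. If $f\in\langle S\rangle$ and $\Phi(f^n)\ge cn-C$ for all $n\ge1$, with constants $c>0$ and $C$, then $\max_S\Phi>0$ and $\ell_S^\infty(f)\ge c/\max_S\Phi$.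
\end{lemma}

\begin{proof}
Write $g$ as a product of $l_S(g)$ elements of $S\cup S^{-1}$ and apply subadditivity and symmetry. For $g=f^n$ this gives $cn-C\le(\max_S\Phi)\,l_S(f^n)$; divide by $n$ and let $n\to\infty$.
\end{proof}

The number of break points and the largest value of $|\log(\text{slope})|$ are natural candidates for $\Phi$, but both vanish on rotations. More generally, by the theorem of Banecki and Szarek no length function on all of $\mathrm{PL}_+(\mathbb S^1)$ grows linearly along the powers of $R_\tau$, so a useful $\Phi$ must see the arithmetic of $A$. The powers of $R_\tau$ translate $[0,1)$ by numbers $n\tau-m\in(-1,1)$, which are small, but their conjugates $-n\varphi-m$ grow linearly in $n$. This suggests measuring the constants $c_i$ by $|c_i'|$. The difficulty is visible in \eqref{eq:affine}: composing with a piece of slope $\tau^k$ multiplies the conjugate of a constant by $(-\varphi)^k$, so conjugates can grow exponentially with the word length. On the circle, however, such a piece also contracts by $\tau^k$ the interval on which the large constant occurs. The weights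 in \eqref{eq:V} are chosen so that the two effects cancel.

The cancellation has a geometric form. For $f\in F_\tau$ define a bijection $f^\sharp$ of the strip $[0,1)\times\mathbb R$ by
\[
f^\sharp(x,\eta)=\big(\tau^{k_i}x+c_i,\ (\tau')^{k_i}\eta+c_i'\big)\qquad(x\in I_i).
\]
It sends the point $(a,a')$, $a\in A\cap[0,1)$, to $(\hat f(a),\hat f(a)')$. We have $(gf)^\sharp=g^\sharp f^\sharp$ because conjugation is a ring homomorphism. The map $f^\sharp$ sends vertical lines affinely to vertical lines, and it preserves area because $|\tau^k(\tau')^k|=1$. The image of the segment $Z=[0,1)\times\{0\}$ is the union of the segments $\hat f(I_i)\times\{c_i'\}$, so $V(f)$ is the area between $Z$ and $f^\sharp Z$. The map $g^\sharp$ carries the region between $Z$ and $f^\sharp Z$ to the region between $g^\sharp Z$ and $g^\sharp f^\sharp Z$, which therefore has area $V(f)$. The region between $Z$ and $g^\sharp Z$ has area $V(g)$, and the triangle inequality on each vertical line gives $V(gf)\le V(g)+V(f)$. Lemma~\ref{lem:cocycle} is this argument in formulas and in greater generality.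

For $R_\tau$ itself, $\hat R_\tau$ is the translation by $\tau$ from $[0,\tau^2)$ onto $[\tau,1)$ and the translation by $\tau-1=-\tau^2$ from $[\tau^2,1)$ onto $[0,\tau)$. The conjugates of the constants are $-\varphi$ and $-\varphi^2$, so $V(R_\tau)=\tau^2\varphi+\tau\varphi^2=\tau+\varphi=\sqrt5$. Each further application of $R_\tau^\sharp$ moves the segment down and sweeps the same area; see Figure~\ref{fig:strip}.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=3.4,yscale=0.55]
\fill[gray!15] (0,-2.618)--(0.618,-2.618)--(0.618,-1.618)--(1,-1.618)--(1,-4.236)--(0.236,-4.236)--(0.236,-5.236)--(0,-5.236)--cycle;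
\fill[gray!40] (0,0)--(1,0)--(1,-1.618)--(0.618,-1.618)--(0.618,-2.618)--(0,-2.618)--cycle;
\draw (0,3.1)--(0,-6.3);
\draw[dashed] (1,3.1)--(1,-6.3);
\draw[very thick] (0,0)--(1,0) node[right] {$Z$};
\draw[very thick] (0,-2.618)--(0.618,-2.618);
\draw[very thick] (0.618,-1.618)--(1,-1.618) node[right] {$R_\tau^\sharp Z$};
\draw[very thick] (0,-5.236)--(0.236,-5.236);
\draw[very thick] (0.236,-4.236)--(1,-4.236) node[right] {$(R_\tau^2)^\sharp Z$};
\foreach \x/\y in {0/0,0.618/-1.618,0.236/-4.236,0.854/-5.854,0.382/2.618}
  \node[circle,fill,inner sep=1.5pt] at (\x,\y) {};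
\node[left] at (0,0) {$0$};
\node[left] at (0,-2.618) {$-\varphi^2$};
\node[left] at (0,-5.236) {$-2\varphi^2$};
\end{tikzpicture}
\caption{The strip $[0,1)\times\mathbb R$ with the segment $Z=[0,1)\times\{0\}$ and its images under the lifts of the rotations $R_\tau$ and $R_\tau^2$. Each shaded region has area $\sqrt5$. The dots are the points $(a,a')$ with $a\in\mathbb Z[\tau]\cap[0,1)$ that lie in the visible part of the strip; they belong to a planar lattice of covolume $\sqrt5$.}
\label{fig:strip}
\end{figure}

\begin{lemma}\label{lem:Rtau}
$V(R_\tau^n)=\sqrt5\,n$ for all $n\ge1$.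
\end{lemma}

\begin{proof}
Put $a=n\tau-\lfloor n\tau\rfloor\in(0,1)$. Then $a'=-n\varphi-\lfloor n\tau\rfloor<0$. The map $\hat R_\tau^n$ is the translation by $a$ on $[0,1-a)$ and the translation by $a-1$ on $[1-a,1)$. Hence
\[
V(R_\tau^n)=(1-a)|a'|+a|a'-1|=-(1-a)a'+a(1-a')=a-a'=n(\tau-\tau')=\sqrt5\,n .\qedhere
\]
\end{proof}

The constant $\sqrt5$ is the covolume of the lattice $\{(a,a'):a\in A\}\subset\mathbb R^2$, which has the basis $(1,1)$, $(\tau,\tau')$. It reappears for this reason in Theorem~\ref{thm:main}(1).

\section{Break points along orbits}\label{sec:breaks}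

We turn to general elements and ask when the number of break points detects undistortion. For an orientation-preserving piecewise-linear homeomorphism $f$ between circles, with one-sided derivatives $D_\pm f$, put
\[
J_f(x)=\log\frac{D_+f(x)}{D_-f(x)} .
\]
The support of $J_f$ is the set of break points. The chain rule holds for $D_+$ and for $D_-$ separately, because the maps preserve orientation, and it gives
\begin{equation}\label{eq:J}
J_{gf}(x)=J_f(x)+J_g(fx),\qquad J_{f^{-1}}(fx)=-J_f(x),\qquad J_{f^n}(x)=\sum_{j=0}^{n-1}J_f(f^jx).
\end{equation}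
The first two identities show that $\mathrm{BR}$ is a length function on $\mathrm{PL}_+(\mathbb S^1)$. By the third, the jumps of $f^n$ are sums of jumps of $f$ along segments of orbits, and these sums may cancel. For an infinite $f$-orbit $O$ let $\Sigma_f(O)=\sum_{x\in O}J_f(x)$, a finite sum.

\begin{lemma}\label{lem:unbalanced}
If some infinite orbit $O$ of $f\in\mathrm{PL}_+(\mathbb S^1)$ has $\Sigma_f(O)\ne0$, then there is $d\ge0$ with $\mathrm{BR}(f^n)\ge n-d$ for all $n\ge1$.
\end{lemma}

\begin{proof}
The points $f^jx_0$, $j\in\mathbb Z$, are distinct for $x_0\in O$. Choose $x_0\in O$ and $d\ge0$ such that the break points of $f$ on $O$ lie in $\{x_0,fx_0,\dots,f^dx_0\}$. For $0\le i\le n-1-d$ we have $J_{f^n}(f^{-i}x_0)=\sum_{j=-i}^{n-1-i}J_f(f^jx_0)$, and the range of summation contains $[0,d]$. So the sum is $\Sigma_f(O)\ne0$, and $f^n$ has the $n-d$ break points $f^{-i}x_0$ when $n>d$.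
\end{proof}

\begin{lemma}\label{lem:periodic}
If $f\in\mathrm{PL}_+(\mathbb S^1)$ has infinite order and a periodic point, then some infinite orbit $O$ has $\Sigma_f(O)\ne0$.
\end{lemma}

\begin{proof}
Choose $q\ge1$ such that $g=f^q$ has a fixed point; $g\ne\mathrm{id}$ because $f$ has infinite order. Lift a component of $\mathbb S^1\setminus\mathrm{Fix}(g)$ to an interval $(a,b)$ with $b\le a+1$, and let $\tilde g$ be the lift of $g$ that fixes $a$. It fixes $b$, since $\tilde g(b)\in(a,a+1]$ and $\tilde g(b)-b\in\mathbb Z$. The function $\tilde g(x)-x$ has a constant sign on $(a,b)$, and it is linear to the right of $a$ and to the left of $b$, where it vanishes. So $D_+\tilde g(a)>1>D_-\tilde g(b)$ if the sign is positive and $D_+\tilde g(a)<1<D_-\tilde g(b)$ if it is negative. The jumps telescope: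
\[
\sum_{x\in(a,b)}J_g(x)=\log\frac{D_-\tilde g(b)}{D_+\tilde g(a)}\ne0 .
\]
The interval $(a,b)$ is a union of $g$-orbits, each strictly monotone and so infinite. Hence $\sum_{m\in\mathbb Z}J_g(g^mx)\neq0$ for some $x\in(a,b)$. The $f$-orbit $O$ of $x$ is infinite, so each of its points is $f^{qm+i}x$ for exactly one pair $(m,i)$ with $0\le i<q$, and by \eqref{eq:J}
\[
\Sigma_f(O)=\sum_{m\in\mathbb Z}\sum_{i=0}^{q-1}J_f(f^{qm+i}x)=\sum_{m\in\mathbb Z}J_g(g^mx)\ne0.\qedhere
\]
\end{proof}

Call $f\in\mathrm{PL}_+(\mathbb S^1)$ \emph{balanced} if it has no periodic point and $\Sigma_f(O)=0$ for every orbit $O$. Irrational rotations are balanced. (Having no periodic point is equivalent to having irrational rotation number, but we do not need rotation numbers.)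

\begin{proposition}\label{prop:breaks}
Let $f\in\mathrm{PL}_+(\mathbb S^1)$ have infinite order and not be balanced. For every finite $S\subset\mathrm{PL}_+(\mathbb S^1)$ with $f\in\langle S\rangle$, the number $B=\max_S\mathrm{BR}$ is positive and $\ell_S^\infty(f)\ge1/B$.
\end{proposition}

\begin{proof}
If $f$ has a periodic point, Lemma~\ref{lem:periodic} gives an infinite orbit with $\Sigma_f\ne0$. Otherwise all orbits are infinite, and one of them has $\Sigma_f\neq0$ since $f$ is not balanced. Apply Lemmas~\ref{lem:unbalanced} and~\ref{lem:length}.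
\end{proof}

\section{Removing the break points of a balanced map}\label{sec:remove}

Let $f$ be balanced. We look for a piecewise-linear change of coordinate $h$ such that $hfh^{-1}$ has no break point. By \eqref{eq:J}, $J_{hfh^{-1}}(hx)=-J_h(x)+J_f(x)+J_h(fx)$, so $H=J_h$ must be a finitely supported solution of $H-H\circ f=J_f$. The vanishing of all $\Sigma_f(O)$ provides such a solution. One obstruction remains: the jumps of a homeomorphism between circles add up to $0$, and the values of $H$ need not. We therefore construct $h$ on $\mathbb R$, where any jumps can be prescribed, and then see whether it descends. Let $T(x)=x+1$.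

\begin{lemma}\label{lem:normal}
Let $f\in\mathrm{PL}_+(\mathbb S^1)$ be balanced, $\tilde f$ a lift of $f$ to $\mathbb R$, and $\Delta\subset\mathbb R_{>0}$ the group generated by the slopes of $f$. There are $\kappa,\lambda\in\Delta$ and a continuous increasing piecewise-linear function $h:\mathbb R\to\mathbb R$ with $h(0)=0$, with slopes in $\Delta$, and with a discrete set of break points whose classes modulo $\mathbb Z$ lie in $f$-orbits of break points of $f$, such that
\begin{equation}\label{eq:normal}
h\circ T=\lambda h+L,\qquad h\circ\tilde f=\kappa h+\beta,\qquad\text{where } L=h(1)>0,\ \beta=h(\tilde f(0)).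
\end{equation}
\begin{enumerate}
\item[(a)] If $\lambda=1$, then $\kappa=1$, the function $h$ induces a piecewise-linear homeomorphism $\mathbb R/\mathbb Z\to\mathbb R/L\mathbb Z$ that conjugates $f$ to the rotation $R_\beta$ of $\mathbb R/L\mathbb Z$, and $\beta/L\notin\mathbb Q$.
\item[(b)] If $\lambda\ne1$, then $\kappa^a\lambda^{-m}\neq1$ for all integers $(a,m)\ne(0,0)$; in particular $\Delta$ is not cyclic.
\end{enumerate}
\end{lemma}

\begin{proof}
All orbits are infinite, so $H(x)=\sum_{i\ge0}J_f(f^ix)$ is a finite sum for each $x\in\mathbb S^1$. We have $e^{H(x)}\in\Delta$ and $H-H\circ f=J_f$. On an orbit without break points $H=0$. On an orbit $O$ whose break points lie in $\{x_0,\dots,f^dx_0\}$, we have $H(f^ix_0)=0$ for $i>d$ because the sum meets no break point, and $H(f^ix_0)=\Sigma_f(O)=0$ for $i\le0$. Finitely many orbits contain break points, so $H$ has finite support.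

Let $\rho:\mathbb R\to\Delta$ be the right-continuous step function with $\rho(0)=1$ and $\rho(x)/\rho(x-)=e^{H(x\bmod1)}$ for all $x$, and let $h(x)=\int_0^x\rho$, so that $D_+h=\rho$. The ratio $\rho(x+1)/\rho(x)$ is the product of the jumps of $\rho$ in $(x,x+1]$, which is the constant $\lambda=\exp\sum_{y\in\mathbb S^1}H(y)\in\Delta$. The right-continuous step function $\rho(\tilde fx)\,D_+\tilde f(x)/\rho(x)$ has logarithmic jump $H(fx)+J_f(x)-H(x)=0$ at every $x$, so it is a constant $\kappa\in\Delta$. Thus the continuous piecewise-linear functions $h\circ T-\lambda h$ and $h\circ\tilde f-\kappa h$ have right derivative $0$ and are constant. Evaluating at $0$ gives \eqref{eq:normal}.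

(a) Since $\tilde fT=T\tilde f$, the functions $h\tilde fT=\kappa(\lambda h+L)+\beta$ and $hT\tilde f=\lambda(\kappa h+\beta)+L$ agree, so $(\kappa-1)L=(\lambda-1)\beta$. If $\lambda=1$, then $\kappa=1$, and \eqref{eq:normal} says that $h$ conjugates $T$ and $\tilde f$ to the translations by $L$ and $\beta$. If $\beta/L$ were rational, $R_\beta$ and hence $f$ would have finite order and periodic points.

(b) Suppose $\kappa^a\lambda^{-m}=1$ with $(a,m)\ne(0,0)$. Then $a\ne0$, because $\lambda\neq1$ is a positive real number. An identity $h\circ\phi=\alpha\circ h$ with $\phi$ a homeomorphism and $\alpha$ affine passes to products and inverses, so \eqref{eq:normal} gives $h\circ\psi=\kappa^a\lambda^{-m}h+\delta=h+\delta$ for $\psi=\tilde f^aT^{-m}$ and some constant $\delta$. As $\psi$ commutes with $T$, the functions $h\psi T=\lambda h+L+\delta$ and $hT\psi=\lambda(h+\delta)+L$ agree, so $\delta=\lambda\delta$ and $\delta=0$. Since $h$ is injective, $\psi=\mathrm{id}$ and $f^a=\mathrm{id}$, which contradicts the absence of periodic points. In a cyclic group any two elements satisfy a nontrivial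 relation, so $\Delta$ is not cyclic.
\end{proof}

\begin{example}\label{ex:23}
Case (b) occurs. Let $\hat f(x)=2x+\frac12$ on $[0,\frac14)$ and $\hat f(x)=\frac23x-\frac16$ on $[\frac14,1)$. In the coordinate $u=1+2x\in[1,3)$ this is $u\mapsto2u$ or $u\mapsto2u/3$, so $f^n$ acts by $u\mapsto2^n3^{-m}u$ and $f$ has no periodic point. The break points are $\frac14$ and $0=f(\frac14)$, with jumps $-\log3$ and $\log3$, so $f$ is balanced. Here $H$ is supported at $0$ with value $\log3$, $\rho(x)=3^{\lfloor x\rfloor}$, $\lambda=3$, and $\kappa=2$ for the lift with $\tilde f(0)=\frac12$.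
\end{example}

To apply $V$ to the rotation in case (a), we need $h$, $L$ and $\beta$ to be defined over the same ring as $f$.

\begin{lemma}\label{lem:ring}
In the situation of Lemma~\ref{lem:normal}, let $R\subset\mathbb R$ be a subring containing $1$ and $\Delta$, and suppose that the break points of $f$ lie in $R/\mathbb Z$ and $f(R/\mathbb Z)=R/\mathbb Z$. Then $L,\beta\in R$, and every affine piece of $h$ has the form $\mu x+c$ with $\mu\in\Delta$, $c\in R$.
\end{lemma}

\begin{proof}
The orbits of the break points of $f$ lie in $R/\mathbb Z$, so the break points of $h$ lie in $R$. List them together with the integers as $\dots<a_{-1}<a_0=0<a_1<\dots$, and let $\mu_i\in\Delta$ be the slope of $h$ on $[a_i,a_{i+1}]$. Since $h(a_0)=0$ and $h(a_{i+1})-h(a_i)=\mu_i(a_{i+1}-a_i)\in R$, all $h(a_i)$ lie in $R$, and so do the constants $h(a_i)-\mu_ia_i$. Hence $h(R)\subset R$. This applies to the points $1$ and $\tilde f(0)$ of $R$.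
\end{proof}

\begin{example}\label{ex:L}
The length $L$ cannot be normalized to $1$ without changing the group of slopes. Let $h(x)=\varphi x$ on $[0,\tau]$ and $h(x)=x+1-\tau$ on $[\tau,1]$. Then $h$ induces a homeomorphism $\mathbb R/\mathbb Z\to\mathbb R/L\mathbb Z$ with $L=2-\tau$, and it maps $A\cap[0,1)$ onto $A\cap[0,L)$. So $f=h^{-1}R_1h$ lies in $F_\tau$, where $R_1$ is the rotation of $\mathbb R/L\mathbb Z$ by $1$. The map $h/L$ conjugates $f$ in $\mathrm{PL}_+(\mathbb S^1)$ to the irrational rotation by $1/L=(3+\tau)/5$, but $LL'=(2-\tau)(2+\varphi)=5$, so the slopes of $h/L$ are not powers of $\tau$. For this reason we work with circles of all lengths.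
\end{example}

\section{The cocycle of a field embedding}\label{sec:cocycle}

Fix $K$, $\sigma$, $p$ and $\Lambda$ as in Theorem~\ref{thm:fields}; $\Lambda$ is a multiplicative group. The \emph{golden case} is $K=\mathbb Q(\sqrt5)$, $\sigma(a)=a'$, $p=1$; there $\tau\in\Lambda$ because $|\tau'|=\tau^{-1}$, and a reader interested only in Theorem~\ref{thm:main} may keep these values throughout.

For $L>0$ let $C_L=\mathbb R/L\mathbb Z$, with points represented by $[0,L)$. An orientation-preserving piecewise-linear homeomorphism $f:C_L\to C_M$ becomes a bijection $\hat f:[0,L)\to[0,M)$ that is affine on each interval of a finite partition of $[0,L)$ into half-open intervals $[x_{i-1},x_i)$, and $\widehat{gf}=\hat g\hat f$. Let $P(L,M)$ be the set of those $f$ for which every affine piece of $\hat f$ is $\mu x+c$ with $\mu\in\Lambda$ and $c\in K$. The formulas $\nu(\mu x+c)+d=\nu\mu x+(\nu c+d)$ and $x=\mu^{-1}y-\mu^{-1}c$ show that these sets are closed under composition and inversion. For $f\in P(L,M)$ define the step function $b_f:[0,M)\to\mathbb C$ and the number $V_p(f)$ by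
\[
b_f(\hat f(x))=\sigma(c)\ \text{ if the piece of $\hat f$ containing $x$ is $\mu x+c$},\qquad V_p(f)=\|b_f\|_{L^p([0,M))} .
\]
In the golden case $F_\tau\subset P(1,1)$ and $V_1=V$ on $F_\tau$; the graph of $b_f$ is the set $f^\sharp Z$ of Section~\ref{sec:strip}.

\begin{lemma}\label{lem:cocycle}
For $f\in P(L,M)$ and $g\in P(M,N)$ we have $V_p(gf)\le V_p(g)+V_p(f)$ and $V_p(g^{-1})=V_p(g)$. In particular $V_p$ is a length function on the group $P(1,1)$.
\end{lemma}

\begin{proof}
Let $y=\hat f(x)$ and $z=\hat g(y)$, and let $\mu x+c$ and $\nu y+d$ be the pieces of $\hat f$ and $\hat g$ containing $x$ and $y$. The piece of $\hat g\hat f$ containing $x$ has constant term $\nu c+d$. Applying $\sigma$ gives the cocycle identity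
\begin{equation}\label{eq:cocycle}
b_{gf}=w+b_g,\qquad w(\hat g(y))=\sigma\big(D_+\hat g(y)\big)\,b_f(y).
\end{equation}
We claim that $\|w\|_{L^p([0,N))}=V_p(f)$; this is where the definition of $\Lambda$ is used. Let $p<\infty$, and let $I\subset[0,M)$ be an interval on which $\hat g$ is affine with slope $\nu$. Then $dz=\nu\,dy$ and $|\sigma(\nu)|^p=\nu^{-1}$, so
\[
\int_{\hat g(I)}|w(z)|^p\,dz=\int_I|\sigma(\nu)|^p\,|b_f(y)|^p\,\nu\,dy=\int_I|b_f(y)|^p\,dy .
\]
Summing over a partition of $[0,M)$ proves the claim. For $p=\infty$ we have $|\sigma(\nu)|=1$, so $|w|$ and $|b_f|$ take the same values. Minkowski's inequality applied to \eqref{eq:cocycle} gives subadditivity. For $f=g^{-1}$ we have $b_{gf}=b_{\mathrm{id}}=0$, so $b_g=-w$ and $V_p(g)=\|w\|_{L^p}=V_p(g^{-1})$.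
\end{proof}

For $L,\beta\in K$ with $L>0$, the rotation $R_\beta$ of $C_L$ lies in $P(L,L)$. Its growth under $V_p$ is governed by the determinant of the vectors $(L,\sigma(L))$ and $(\beta,\sigma(\beta))$,
\[
D(L,\beta)=L\,\sigma(\beta)-\beta\,\sigma(L)=L\,\sigma(L)\big(\sigma(\beta/L)-\beta/L\big).
\]

\begin{lemma}\label{lem:growth}
Let $L,\beta\in K$ with $L>0$, and let $D=D(L,\beta)$.
\begin{enumerate}
\item[(a)] For $n\ge1$, $\ \big|V_p(R_\beta^n)-n\,L^{1/p-1}|D|\big|\le L^{1/p}|\sigma(L)|$.
\item[(b)] If $f\in P(1,1)$, $h\in P(1,L)$ and $hfh^{-1}=R_\beta$, then there is $C$ with $V_p(f^n)\ge n\,L^{1/p-1}|D|-C$ for all $n\ge1$.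
\item[(c)] If $\beta/L\notin\mathbb Q$, then $D\ne0$. In the golden case, if moreover $L,\beta\in A$, then $|D|\in\sqrt5\,\mathbb Z_{>0}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The pieces of $\hat R_\beta^n$ are $x+n\beta-mL$ with $m\in\mathbb Z$. As $x$ and its image both lie in $[0,L)$, we have $|n\beta/L-m|<1$. Now
\[
\sigma(n\beta-mL)=n\,\frac DL+\Big(\frac{n\beta}{L}-m\Big)\sigma(L),
\]
so $b_{R_\beta^n}$ differs from the constant $nD/L$ by at most $|\sigma(L)|$ at every point. A constant function $e$ on $[0,L)$ has norm $L^{1/p}|e|$, and (a) follows from the triangle inequality in $L^p$.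

(b) Lemma~\ref{lem:cocycle} applied to $R_\beta^n=hf^nh^{-1}$ gives $V_p(R_\beta^n)\le V_p(f^n)+2V_p(h)$. Take $C=2V_p(h)+L^{1/p}|\sigma(L)|$.

(c) By the second formula for $D$, $D=0$ forces $\sigma$ to fix $\beta/L$, and $\sigma$ fixes only rational numbers. In the golden case write $L=r+s\tau$ and $\beta=t+u\tau$ with $r,s,t,u\in\mathbb Z$. Then
\[
D=(r+s\tau)(t+u\tau')-(t+u\tau)(r+s\tau')=(st-ru)(\tau-\tau')=(st-ru)\sqrt5 .\qedhere
\]
\end{proof}

The hypothesis on the fixed field of $\sigma$ enters only in (c). Without it an irrational $\beta\in K$ with $\sigma(\beta)=\beta$ has $D(1,\beta)=0$, and by (a) the function $V_p$ stays bounded on the powers of the rotation $R_\beta$ of $\mathbb S^1$.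

\section{Proof of Theorem~\ref{thm:main}}\label{sec:main}

We work in the golden case. By Lemma~\ref{lem:cocycle}, $V$ is a length function on $F_\tau$.

\emph{Part (1).} Let $f\in\langle S\rangle$ have infinite order. If $f$ is not balanced, Proposition~\ref{prop:breaks} gives $B>0$ and $\ell_S^\infty(f)\ge1/B$.

Suppose that $f$ is balanced, and apply Lemma~\ref{lem:normal}. The group $\Delta$ is a subgroup of $\tau^{\mathbb Z}$ and so is cyclic. This excludes case (b), and $h$ conjugates $f$ to a rotation $R_\beta$ of $C_L$ with $\beta/L\notin\mathbb Q$. Lemma~\ref{lem:ring} applies with $R=A$, since $\tau^{\mathbb Z}\subset A$, the break points of $f$ lie in $A/\mathbb Z$ and $f(A/\mathbb Z)=A/\mathbb Z$. It gives $L,\beta\in A$ and shows that the homeomorphism induced by $h$, which is represented by the restriction of $h$ to $[0,1)$, lies in $P(1,L)$. By Lemma~\ref{lem:growth}(b) and (c) with $p=1$,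
\[
V(f^n)\ge|D(L,\beta)|\,n-C\ge\sqrt5\,n-C\qquad(n\ge1).
\]
Lemma~\ref{lem:length} gives $v>0$ and $\ell_S^\infty(f)\ge\sqrt5/v$.

In both cases $\ell_S^\infty(f)\ge\min(1/B,\sqrt5/v)>0$. Since $S$ is an arbitrary finite subset of $F_\tau$ with $f\in\langle S\rangle$, the element $f$ is undistorted in every finitely generated subgroup of $F_\tau$ that contains it.

\emph{Part (2).} The formula holds for $n\ge1$ by Lemma~\ref{lem:Rtau}, for $n\le-1$ because $V(f^{-1})=V(f)$, and for $n=0$ because $V(\mathrm{id})=0$. If $R_\tau\in\langle S\rangle$, Lemma~\ref{lem:length} gives $\sqrt5\,|n|\le v\,l_S(R_\tau^n)$ for all $n$, so $v>0$ and the bound follows.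

\emph{Part (3).} For $S=\{R_\tau\}$ we have $B=0$, $v=\sqrt5$, and $l_S(R_\tau^n)=|n|=\sqrt5\,|n|/v$ because $R_\tau$ has infinite order. The lower bound in (1) is $\min(\infty,1)=1$, and $\ell_S^\infty(R_\tau^k)=|k|$, which equals $1$ for $k=\pm1$. \qed

\begin{remark}
The condition on the slopes is used twice, in different ways. The group $\tau^{\mathbb Z}$ is cyclic, which excludes maps like the one in Example~\ref{ex:23}; and $|\tau\tau'|=1$, which makes $V$ subadditive. The condition $f(A/\mathbb Z)=A/\mathbb Z$ places the constants $c_i$ in $A$, so that $V$ is defined, and together with the condition on the break points it places $L$ and $\beta$ in $A$, which gives the uniform constant $\sqrt5$. This constant is attained by $R_\tau$ and by the map of Example~\ref{ex:L}, where $D(L,1)=L-L'=-\sqrt5$.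
\end{remark}

\section{Larger groups of slopes}\label{sec:ext}

When the group of slopes is not cyclic, case (b) of Lemma~\ref{lem:normal} must be treated. In Example~\ref{ex:23} the powers $f^n$ have slopes $2^n3^{-m}\in(\frac13,3)$, which are bounded as real numbers. Their exponent vectors $(n,-m)$, however, grow linearly. As with $V$, we replace the real size of a number by an algebraic size.

\begin{lemma}\label{lem:caseb}
If $f$ is balanced and $\lambda\ne1$ in Lemma~\ref{lem:normal}, then $f$ is undistorted in $\mathrm{PL}_+(\mathbb S^1)$.
\end{lemma}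

\begin{proof}
Let $S\subset\mathrm{PL}_+(\mathbb S^1)$ be finite with $f\in\Gamma=\langle S\rangle$. By the chain rule, the slopes of the elements of $\Gamma$ lie in the group $\Lambda_S\subset\mathbb R_{>0}$ generated by the slopes of the elements of $S$; in particular $\Delta\subset\Lambda_S$. The group $\Lambda_S$ is finitely generated, abelian and torsion-free, so there is an isomorphism $\theta:\Lambda_S\to\mathbb Z^r$. Put $W(g)=\max_x\|\theta(D_+g(x))\|_1$ for $g\in\Gamma$. The identities $D_+(g_2g_1)(x)=D_+g_2(g_1x)\,D_+g_1(x)$ and $D_+g^{-1}(gx)=D_+g(x)^{-1}$ show that $W$ is a length function on $\Gamma$.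

Let $\rho=D_+h$. By \eqref{eq:normal}, $\rho(x+1)=\lambda\rho(x)$, and $h\circ\tilde f^n-\kappa^nh$ is constant, so $\rho(\tilde f^n0)\,D_+\tilde f^n(0)=\kappa^n\rho(0)$. With $m=\lfloor\tilde f^n0\rfloor$ this reads
\[
D_+f^n(0)=\kappa^n\lambda^{-m}r_n,\qquad r_n=\frac{\rho(0)}{\rho(\tilde f^n0-m)},
\]
and $r_n$ ranges in a finite subset of $\Delta$, since $\rho$ takes finitely many values on $[0,1)$. By Lemma~\ref{lem:normal}(b) the integer vectors $\theta(\kappa)$ and $\theta(\lambda)$ are linearly independent over $\mathbb Q$. So the matrix with these columns has a nonzero $2\times2$ minor, and they are independent over $\mathbb R$. Let $c>0$ be the $\ell^1$-distance from $\theta(\kappa)$ to the line $\mathbb R\,\theta(\lambda)$. Then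
\[
W(f^n)\ge\|n\theta(\kappa)-m\theta(\lambda)\|_1-\|\theta(r_n)\|_1\ge cn-C
\]
for a constant $C$, and Lemma~\ref{lem:length} gives $\ell_S^\infty(f)>0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:PL}]
Irrational rotations are distorted in $\mathrm{PL}_+(\mathbb S^1)$ by the theorem of Banecki and Szarek. If $g$ is distorted in $\langle S\rangle$, then $kgk^{-1}$ is distorted in $\langle kSk^{-1}\rangle$, so conjugates of irrational rotations are distorted as well. Conversely, let $f$ be distorted and of infinite order. It is balanced by Proposition~\ref{prop:breaks}, and $\lambda=1$ by Lemma~\ref{lem:caseb}. By Lemma~\ref{lem:normal}(a), the function $h/L$ induces an element of $\mathrm{PL}_+(\mathbb S^1)$ that conjugates $f$ to the irrational rotation $R_{\beta/L}$.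
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:fields}]
Let $g\in G$, and let $\mu x+c$ be an affine piece of a lift of $g$ or of $\hat g$. The field $K$ is dense in $\mathbb R$, and at a point $x\in K$ of the corresponding interval both the value $\mu x+c$ and $\mu x$ lie in $K$. So $c\in K$, and $G\subset P(1,1)$. At a break point $x$ of a lift of $g$, two pieces $\mu_1x+c_1$ and $\mu_2x+c_2$ with $\mu_1\ne\mu_2$ agree, so $x=(c_2-c_1)/(\mu_1-\mu_2)\in K$. Thus the break points of elements of $G$ lie in $K/\mathbb Z$.

Let $f\in G$ have infinite order. If $f$ is not balanced, or if it is balanced with $\lambda\ne1$, then by Proposition~\ref{prop:breaks} or Lemma~\ref{lem:caseb} it is undistorted in $\mathrm{PL}_+(\mathbb S^1)$, and hence in the subgroup $G$. Otherwise Lemma~\ref{lem:normal}(a) applies, with $\Delta\subset\Lambda$. Lemma~\ref{lem:ring} with $R=K$ gives $L,\beta\in K$ and $h\in P(1,L)$. Since $\beta/L\notin\mathbb Q$, Lemma~\ref{lem:growth}(b) and (c) give $V_p(f^n)\ge cn-C$ with $c=L^{1/p-1}|D(L,\beta)|>0$. As $V_p$ is a length function on $G$, Lemma~\ref{lem:length}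 shows that $\ell_S^\infty(f)>0$ for every finite $S\subset G$ with $f\in\langle S\rangle$.

It remains to check the two families. Recall that the norm $N(\mu)$ of $\mu\in K$ is the product of the images of $\mu$ under all embeddings $K\to\mathbb C$. If $K$ is real quadratic and $\sigma$ is its conjugation, then $\sigma$ fixes only $\mathbb Q$, and for $\mu>0$ we have $|N(\mu)|=\mu\,|\sigma(\mu)|$, which equals $1$ if and only if $|\sigma(\mu)|=\mu^{-1}$; this is $p=1$. If $K\subset\mathbb R$ is cubic and not totally real, its embeddings are the inclusion, a non-real embedding $\sigma$, and $\bar\sigma$. The set $\{x:\sigma(x)=x\}$ is a subfield of $K$, proper because $\sigma(K)\not\subset\mathbb R$, and its degree divides $3$, so it is $\mathbb Q$. For $\mu>0$ we have $|N(\mu)|=\mu\,|\sigma(\mu)|^2$, which equals $1$ if and only if $|\sigma(\mu)|=\mu^{-1/2}$; this is $p=2$.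
\end{proof}

\begin{remark}
For $K=\mathbb Q(\sqrt5)$ and $p=1$ the group $G$ contains $F_\tau$, because maps $\tau^kx+c$ with $c\in A$ and their inverses preserve $K$. So Theorem~\ref{thm:fields} also gives the last assertion of Theorem~\ref{thm:main}(1). The proof over $K$ does not give the uniform bound, since $|D(1,\tau/N)|=\sqrt5/N$ is arbitrarily small.
\end{remark}

\begin{thebibliography}{9}

\bibitem{Dinamarca}
Leonardo Dinamarca Opazo,
\emph{Distortion in groups of generalized piecewise-linear transformations},
arXiv:2406.13723 (2024).

\end{thebibliography}
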